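# Integral Hodge lattices and Kapranov's zeta function of a surface with $p_g>0$

## 1. A finiteness statement that fails for surfaces with $p_g>0$

Write $K_0(\mathrm{Var}_{\mathbb C})$ for the Grothendieck ring of complex varieties, $\mathbb L=[\mathbb A^1]$, and $\mathcal M_{\mathbb C}=K_0(\mathrm{Var}_{\mathbb C})[\mathbb L^{-1}]$. "Finitely generated subring" means finitely generated as a ring over $\mathbb Z$.

**Theorem 1.** Let $X$ be a connected smooth projective complex surface with $p_g(X)=h^{2,0}(X)>0$. Then the classes $[\mathrm{Sym}^nX]$, $n\ge 0$, do not all lie in one finitely generated subring of $\mathcal M_{\mathbb C}$. In particular $Z_X(T)$ is not rational over $\mathcal M_{\mathbb C}$.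

**Theorem 2.**

1. Let $k$ be a field of characteristic $0$ and $X$ a quasi-projective $k$-variety of dimension $2$ such that some $2$-dimensional irreducible component of $X_{\bar k}$ has a smooth projective model with $p_g>0$. Then $Z_X(T)$ is not rational over $\mathcal M_k\otimes\mathbb Q$ (hence not over $\mathcal M_k$).
2. If $S$ is a surface as in Theorem 1 and $m\ge 0$, then $Z_{S\times\mathbb A^m}$ and $Z_{S\times\mathbb P^m}$ are not rational over $\mathcal M_{\mathbb C}$. So there are smooth projective varieties with non-rational zeta function over $\mathcal M_{\mathbb C}$ in every dimension $\ge 2$.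

Let us unpack this. The ring $K_0(\mathrm{Var}_{\mathbb C})$ is generated by isomorphism classes $[X]$ of varieties, with $[X]=[Y]+[X\setminus Y]$ for $Y\subset X$ closed and $[X][Y]=[X\times Y]$. For quasi-projective $X$ the symmetric product $\mathrm{Sym}^nX=X^n/S_n$ parametrizes unordered $n$-tuples of points ($\mathrm{Sym}^0X$ is a point), and Kapranov's motivic zeta function is
$$Z_X(T)=\sum_{n\ge0}[\mathrm{Sym}^nX]\,T^n .$$
A series $Z\in A[[T]]$ over a commutative ring $A$ is *rational over $A$* if $gZ=f$ for some polynomials $f,g\in A[T]$ with $g(0)=1$.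

The problem we treat, stated in Willem Veys, "Arc spaces, motivic integration and stringy invariants", arXiv:math/0401374 (2004), asks whether for every complex quasi-projective $X$ the image of $Z_X(T)$ in $\mathcal M_{\mathbb C}[[T]]$ is rational over $\mathcal M_{\mathbb C}$. Larsen and Lunts determined for which surfaces $Z_X$ is rational over $K_0(\mathrm{Var}_{\mathbb C})$; the question concerns what happens after $\mathbb L$ is inverted. Theorem 1 answers it: no. K3 surfaces and products of two elliptic curves have $p_g=1$, so each of them is a counterexample. Our theorems do not decide rationality over $\mathcal M_{\mathbb C}$ for surfaces of Kodaira dimension $\ge0$ with $p_g=0$.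

The second sentence of Theorem 1 follows from the first. If $gZ=f$ with $g=1+g_1T+\dots+g_dT^d$, then comparing coefficients of $T^n$ gives
$$Z_n=f_n-g_1Z_{n-1}-\dots-g_dZ_{n-d}\qquad(Z_i=0\text{ for }i<0),$$
so by induction every $Z_n$ lies in the subring generated by the finitely many coefficients of $f$ and $g$. This is the only consequence of rationality that we shall use.

## 2. Points, lines, curves and ruled surfaces

Let $Y\subset X$ be closed with complement $U$. The cycles in $\mathrm{Sym}^nX$ with exactly $i$ points in $Y$ form a locally closed subset. Its preimage in $X^n$ is the disjoint union of the $S_n$-translates of $Y^i\times U^{n-i}$, and the stabilizer of one of them is $S_i\times S_{n-i}$. In characteristic $0$, forming the quotient commutes with restriction to invariant locally closed subvarieties, so this piece is $\mathrm{Sym}^iY\times\mathrm{Sym}^{n-i}U$. Hence $Z_X=Z_YZ_U$.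

For a point, $Z_{\mathrm{pt}}=1/(1-T)$. For the line, elementary symmetric functions give $\mathrm{Sym}^n\mathbb A^1\cong\mathbb A^n$, so $Z_{\mathbb A^1}=1/(1-\mathbb LT)$ and $Z_{\mathbb P^1}=1/\big((1-T)(1-\mathbb LT)\big)$.

Let $C$ be a smooth projective connected curve of genus $g\ge1$, with Jacobian $J$. For $n\ge 2g-1$ the map $\mathrm{Sym}^nC\to\mathrm{Pic}^n(C)\cong J$ is a Zariski locally trivial bundle with fibre $\mathbb P^{n-g}$: its fibre over a line bundle $L$ of degree $n$ is $\mathbb P(H^0(C,L))$, and $h^0(L)=n+1-g$ is constant. So $[\mathrm{Sym}^nC]=[J][\mathbb P^{n-g}]$. Since $[\mathbb P^k]-(1+\mathbb L)[\mathbb P^{k-1}]+\mathbb L[\mathbb P^{k-2}]=\mathbb L^k-\mathbb L\cdot\mathbb L^{k-1}=0$, the coefficient of $T^n$ in $(1-T)(1-\mathbb LT)Z_C(T)$ vanishes for $n\ge2g+1$. So $Z_C$ is rational over $K_0(\mathrm{Var}_{\mathbb C})$, a theorem of Kapranov. For $g=1$ one finds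
$$Z_E(T)=1+\frac{[E]T}{(1-T)(1-\mathbb LT)}.$$

Totaro's lemma (Göttsche, Math. Res. Lett. 8 (2001), Lemma 4.4) says $[\mathrm{Sym}^n(X\times\mathbb A^m)]=\mathbb L^{mn}[\mathrm{Sym}^nX]$, that is, $Z_{X\times\mathbb A^m}(T)=Z_X(\mathbb L^mT)$. Hence $Z_{C\times\mathbb P^1}(T)=Z_C(T)Z_C(\mathbb LT)$ is rational as well. So some surfaces have a rational zeta function; Theorem 1 says that those with $p_g>0$ do not, even over $\mathcal M_{\mathbb C}$.

## 3. Rational Hodge structures always produce a rational series

To prove irrationality over $\mathcal M_{\mathbb C}$ one looks for a ring homomorphism $\mathcal M_{\mathbb C}\to A$ under which the classes $[\mathrm{Sym}^nX]$ become visibly complicated. A homomorphism on $K_0(\mathrm{Var}_{\mathbb C})$ that sends $\mathbb L$ to $0$ is useless here: it extends to $\mathcal M_{\mathbb C}$ only if the target is the zero ring. So $\mathbb L$ must go to a unit, and the first candidate is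
$$\chi([Y])=\sum_i(-1)^i[H^i_c(Y,\mathbb Q)]$$
in the Grothendieck ring of rational mixed Hodge structures, where $\chi(\mathbb L)=[\mathbb Q(-1)]$ is invertible.

Let us see what $\chi$ does to $Z_X$ for $X$ smooth projective. Put $H^+=H^{\mathrm{even}}(X,\mathbb Q)$ and $H^-=H^{\mathrm{odd}}(X,\mathbb Q)$. With rational coefficients, $H^*(X^n/S_n)=(H^*(X)^{\otimes n})^{S_n}=\bigoplus_{i+j=n}\mathrm{Sym}^iH^+\otimes\Lambda^jH^-$. For each finite-dimensional $V$ and $n\ge1$ the Koszul complex $0\to\Lambda^nV\to\Lambda^{n-1}V\otimes V\to\dots\to\mathrm{Sym}^nV\to0$ is exact, so $\big(\sum_i[\mathrm{Sym}^iV]T^i\big)\big(\sum_i(-1)^i[\Lambda^iV]T^i\big)=1$. Therefore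
$$\chi(Z_X)(T)=\frac{\sum_j(-1)^j[\Lambda^jH^-]\,T^j}{\sum_i(-1)^i[\Lambda^iH^+]\,T^i},$$
a quotient of two polynomials. The attempt stops exactly here: for *every* smooth projective $X$ the series $\chi(Z_X)$ is rational, and so is every invariant that factors through $\chi$, such as Hodge numbers or Euler characteristics.

What has been thrown away is the lattice $H^*(-,\mathbb Z)$. Here is how a lattice could help. Suppose finitely many lattices $P_1,\dots,P_r$ are given inside rational vector spaces, and a linear operator $x$ acts on all of them rationally. A positive integer multiple of $x$ maps every $P_i$ into itself. Acting by derivations, this multiple then preserves every lattice built from the $P_i$ by $\oplus$ and $\otimes$. If the Hilbert schemes of $X$, which are smooth projective and whose classes are polynomials in $\mathbb L$ and the $[\mathrm{Sym}^aX]$, have cohomology lattices for which no single nonzero multiple of $x$ works, then finite generation is contradicted.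

Two warnings shape the rest. First, lattices attached functorially to $\Lambda=H^2(X,\mathbb Z)/\mathrm{tors}$ by tensor operations give no obstruction: if $x\Lambda\subset\Lambda$, then the derivation $x$ preserves $\Lambda^{\otimes n}$, commutes with $S_n$, and so preserves the invariants $(\Lambda^{\otimes n})^{S_n}$ and the quotient $\mathrm{Sym}^n\Lambda$. We shall need integral classes that depend on $\alpha\in\Lambda$ polynomially but not homogeneously. The model is $s\mapsto\binom sn$, which is integral at all integers while
$$\frac{d}{ds}\Big|_{s=0}\binom sn=\frac{(-1)(-2)\cdots(-(n-1))}{n!}=\frac{(-1)^{n-1}}n .$$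
Second, elements of a ring are *differences* of classes, and we must be able to cancel. This is why we impose only split relations on integral Hodge structures.

## 4. A motivic measure valued in integral Hodge lattices

**Definition.** Let $\mathcal H$ be the category of pairs consisting of a free $\mathbb Z$-module $\Lambda$ of finite rank and a Hodge structure on $\Lambda_{\mathbb Q}$ that is a direct sum of pure ones, with $\Lambda=\bigoplus_w\Lambda^w$, where $\Lambda^w$ is the part of weight $w$. Morphisms are $\mathbb Z$-linear morphisms of Hodge structures. Let $A$ be its *split* Grothendieck ring: generators $[\Lambda]$, relations $[\Lambda\oplus\Lambda']=[\Lambda]+[\Lambda']$, product $\otimes$.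

So $A$ is the group completion of the monoid of isomorphism classes, and $[N]=[P]-[Q]$ in $A$ if and only if $N\oplus Q\oplus S\cong P\oplus S$ for some $S\in\mathcal H$. For $Y$ smooth projective put $H^*(Y)=\bigoplus_iH^i(Y,\mathbb Z)/\mathrm{tors}\in\mathcal H$. For an elliptic curve, $[H^*(E)]=[\mathbb Z(0)]+[H^1(E)]+[\mathbb Z(-1)]$.

**Lemma 3.** There is a ring homomorphism $\mu:\mathcal M_{\mathbb C}\to A$ with $\mu([Y])=[H^*(Y)]$ for $Y$ smooth projective.

**Step 1: additivity.** The purpose is to check that $[H^*(-)]$ respects a presentation of $K_0(\mathrm{Var}_{\mathbb C})$ by smooth projective varieties. By Bittner (Compositio Math. 140 (2004), Thm 3.1), $K_0(\mathrm{Var}_{\mathbb C})$ is the abelian group generated by isomorphism classes of smooth projective varieties with relations $[\emptyset]=0$ and $[\mathrm{Bl}_YX]+[Y]=[X]+[E]$, where $Y\subset X$ is smooth and closed and $E$ is the exceptional divisor. Since $H^*$ is additive for disjoint unions and components of $Y$ may be blown up one at a time, we may take $X$ and $Y$ connected, $Y$ of codimension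 $c$. If $c=0$ then $Y=X$ and $\mathrm{Bl}_YX=E=\emptyset$, so the relation is trivial. If $c\ge1$, then as integral Hodge structures
$$H^*(\mathrm{Bl}_YX)\cong H^*(X)\oplus\bigoplus_{i=1}^{c-1}H^{*-2i}(Y)(-i),\qquad H^*(E)\cong\bigoplus_{i=0}^{c-1}H^{*-2i}(Y)(-i).$$
The first is Voisin, *Hodge Theory and Complex Algebraic Geometry I*, Thm 7.31. The second is the Leray–Hirsch theorem over $\mathbb Z$ for the projective bundle $E\to Y$, with basis the powers of $c_1(\mathcal O(1))$, whose $i$-th power is an integral class of type $(i,i)$. Adding $H^*(Y)$ to the first gives $H^*(\mathrm{Bl}_YX)\oplus H^*(Y)\cong H^*(X)\oplus H^*(E)$, a direct sum relation, which holds in $A$.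

**Step 2: products and $\mathbb L^{-1}$.** Here we check that the map is a ring homomorphism and extends to $\mathcal M_{\mathbb C}$. The Künneth sequence splits and its Tor term is torsion, so modulo torsion $H^*(X\times Y)\cong H^*(X)\otimes H^*(Y)$, compatibly with Hodge structures. Smooth projective classes generate, so multiplicativity follows. Finally $\mu(\mathbb L)=[H^*(\mathbb P^1)]-[H^*(\mathrm{pt})]=[\mathbb Z(-1)]$, with inverse $[\mathbb Z(1)]$. $\square$

For example, $\mu$ of $\mathbb P^2$ blown up in a point is $[\mathbb Z(0)]+2[\mathbb Z(-1)]+[\mathbb Z(-2)]$.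

## 5. Hodge groups and their Lie algebras

We need operators $x$ that act on all Hodge structures at once and commute with all morphisms.

**Definition.** For $M\in\mathcal H$ let $h_M:U(1)\to GL(M_{\mathbb R})$, where $z$ acts on $M^{p,q}$ by $z^{p-q}$. (This is real, because complex conjugation exchanges $M^{p,q}$ and $M^{q,p}$ and $\bar z=z^{-1}$.) The *Hodge group* $\mathrm{Hg}(M)\subset GL(M_{\mathbb Q})$ is the smallest algebraic $\mathbb Q$-subgroup whose real points contain $h_M(U(1))$; $\mathfrak{hg}(M)$ is its Lie algebra.

**Example.** Let $E=\mathbb C/\mathbb Z[i]$, with $H^1(E,\mathbb Z)=\mathbb Za\oplus\mathbb Zb$, $a=dx$, $b=dy$. Then $H^{1,0}$ is spanned by $a+ib$, and $h(e^{i\theta})$ multiplies it by $e^{i\theta}$; so $h(e^{i\theta})a=\cos\theta\,a-\sin\theta\,b$ and $h(e^{i\theta})b=\sin\theta\,a+\cos\theta\,b$. Thus $h(U(1))=SO_2(\mathbb R)$ in this basis. It is Zariski dense in $SO_2$, which is defined over $\mathbb Q$, so $\mathrm{Hg}(H^1(E))=SO_2$ and $\mathfrak{hg}(H^1(E))=\mathbb Q\cdot J$ with $Ja=b$, $Jb=-a$. On any Tate structure $\mathbb Z(r)$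 the map $h$ is trivial, so the Lie algebra is $0$.

If $e\in\mathrm{End}(M_{\mathbb Q})$ is an idempotent morphism of Hodge structures, its centralizer is an algebraic $\mathbb Q$-subgroup containing $h_M(U(1))$, so $\mathrm{Hg}(M)$ commutes with $e$. Hence $\mathrm{Hg}(M)$ and $\mathfrak{hg}(M)$ act on direct summands of $M$ and on all direct sums of tensor products of these, the Lie algebra acting on tensor products by derivations and on the empty tensor product $\mathbb Z(0)$ by $0$. We call these the Hodge structures *obtained from $M$*.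

**Fact 4.** Let $U,W$ be obtained from $M$ and let $f:U_{\mathbb Q}\to W_{\mathbb Q}$ be $\mathbb Q$-linear with $f(U^{p,q})\subset W^{p+r,q+r}$ for a fixed $r$. Then $f$ is $\mathrm{Hg}(M)$-equivariant, hence $\mathfrak{hg}(M)$-equivariant. The same holds for $W=\mathbb Q$ with trivial action.

Indeed, since $p-q$ does not change, $f$ commutes with $h$. The elements of $\mathrm{Hg}(M)$ commuting with $f$ form an algebraic $\mathbb Q$-subgroup whose real points contain $h_M(U(1))$, so by minimality it is everything. $\square$

**Fact 5.** Restriction to $M$ gives a well defined surjection $\mathfrak{hg}(M\oplus N)\to\mathfrak{hg}(M)$.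

Indeed, $\mathrm{Hg}(M\oplus N)$ preserves $M$. Its image in $GL(M_{\mathbb Q})$ is a closed $\mathbb Q$-subgroup whose real points contain $h_M(U(1))$, so the image contains $\mathrm{Hg}(M)$. Conversely $\mathrm{Hg}(M)\times GL(N_{\mathbb Q})$ contains $h_{M\oplus N}(U(1))$, hence contains $\mathrm{Hg}(M\oplus N)$, so the image is contained in $\mathrm{Hg}(M)$. In characteristic $0$ a surjection of algebraic groups is surjective on Lie algebras. $\square$

## 6. The lattice defect and what finite generation forces

**Definition.** For a lattice $\Lambda$ and $y\in\mathrm{End}(\Lambda_{\mathbb Q})$ put $\delta_y(\Lambda)=\log[\Lambda+y\Lambda:\Lambda]\in[0,\infty)$.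

The index is finite because $\Lambda+y\Lambda$ is finitely generated inside $\Lambda_{\mathbb Q}$. Clearly $\delta_y(\Lambda)=0$ if and only if $y\Lambda\subset\Lambda$; the defect is unchanged by lattice isomorphisms commuting with the operators; and it is additive for direct sums of pairs, since $(\Lambda\oplus\Lambda')+(y\oplus y')(\Lambda\oplus\Lambda')=(\Lambda+y\Lambda)\oplus(\Lambda'+y'\Lambda')$. It is *not* additive in exact sequences: for $\Lambda=\mathbb Ze_1\oplus\mathbb Ze_2$, $ye_1=0$, $ye_2=\frac12e_1$, the operator is $0$ on $\mathbb Ze_1$ and on the quotient, but $\delta_y(\Lambda)=\log2$. This is why $A$ has only split relations.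

**Proposition 6.** Let $P_1,\dots,P_r,M_0\in\mathcal H$, let $M'=M_0\oplus\bigoplus_iP_i$, and let $x\in\mathfrak{hg}(M')$ satisfy $xP_i\subset P_i$ for all $i$. Let $N\in\mathcal H$ and suppose $m[N]=[P]-[Q]$ in $A$ for some integer $m\ge1$, where $P,Q$ are finite direct sums of tensor products of the $P_i$. Then there are $S\in\mathcal H$ and a lift $\tilde x\in\mathfrak{hg}(M'\oplus N\oplus S)$ of $x$ such that $\tilde xN\subset N$.

**Proof.** By the description of equality in $A$ there is $S$ with
$$N^{\oplus m}\oplus Q\oplus S\;\cong\;P\oplus S\quad\text{in }\mathcal H .$$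
Choose any lift $\tilde x$ of $x$ to $\mathfrak{hg}(M'\oplus N\oplus S)$ (Fact 5). Both sides are obtained from $M'\oplus N\oplus S$, so by Fact 4 with $r=0$ the isomorphism commutes with $\tilde x$. Hence
$$m\,\delta_{\tilde x}(N)+\delta_{\tilde x}(Q)+\delta_{\tilde x}(S)=\delta_{\tilde x}(P)+\delta_{\tilde x}(S).$$
On $P$ and $Q$, $\tilde x$ acts as the derivation induced by $x$ on the $P_i$, so it preserves these lattices and $\delta_{\tilde x}(P)=\delta_{\tilde x}(Q)=0$. The finite number $\delta_{\tilde x}(S)$, about which we know nothing, cancels. So $\delta_{\tilde x}(N)=0$. $\square$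

Note that $x$ is fixed before $N$. We now look for lattices $N=H^*(X^{[n]})$ that violate the conclusion.

## 7. Integral classes $e_n(\alpha)$ on the Hilbert scheme

Let $X$ be a connected smooth projective surface, and $X^{[n]}$ its Hilbert scheme of $n$ points, which parametrizes subschemes of $X$ of length $n$. By Fogarty it is smooth, irreducible and projective of dimension $2n$. Thus $X^{[0]}$ is a point, $X^{[1]}=X$. By Göttsche (Math. Res. Lett. 8 (2001), Thm 1.1), in $K_0(\mathrm{Var}_{\mathbb C})$,
$$[X^{[n]}]=\sum_{(1^{a_1}2^{a_2}\cdots)\vdash n}\mathbb L^{\,n-\sum a_i}\prod_i[\mathrm{Sym}^{a_i}X].\tag{1}$$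
For $n=2$ this reads $[X^{[2]}]=[\mathrm{Sym}^2X]+\mathbb L[X]$: the diagonal $X\subset\mathrm{Sym}^2X$ is replaced by a $\mathbb P^1$-bundle of tangent directions.

Let $\mathcal O_n$ be the structure sheaf of the universal family $Z_n\subset X^{[n]}\times X$, $\mathcal I_{Z_n}$ its ideal sheaf, and $\pi,\rho$ the projections to $X^{[n]}$ and $X$. We index Chern characters by complex degree.

**Definition.** For $\alpha\in H^2(X,\mathbb C)$ put
$$\mathrm{ch}(\alpha^{[n]}):=\pi_*\big(\mathrm{ch}(\mathcal O_n)\,\rho^*(e^\alpha\,\mathrm{td}(X))\big),\qquad\sum_kc_k(\alpha^{[n]}):=\exp\Big(\sum_{k\ge1}(-1)^{k-1}(k-1)!\,\mathrm{ch}_k(\alpha^{[n]})\Big),$$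
and $e_n(\alpha):=c_n(\alpha^{[n]})\in H^{2n}(X^{[n]},\mathbb C)$.

The second formula expresses Chern classes through the Chern character. If $\alpha=c_1(L)$ for an algebraic line bundle, then Grothendieck–Riemann–Roch says that $\mathrm{ch}(\alpha^{[n]})$ is the Chern character of the rank $n$ bundle $L^{[n]}=\pi_*(\mathcal O_n\otimes\rho^*L)$ with fibre $H^0(L|_Z)$ at $Z$ (higher direct images vanish), so $e_n(\alpha)=c_n(L^{[n]})$. The definition makes sense for all $\alpha$, including the transcendental ones we need, and is polynomial in $\alpha$ with rational coefficients. For $n=1$ we have $\mathcal O_1=\mathcal O_\Delta$ and $\mathrm{ch}(\mathcal O_\Delta)=[\Delta]\,\mathrm{pr}_1^*\mathrm{td}(X)^{-1}$ by Grothendieck–Riemann–Roch for the diagonal; so $\mathrm{ch}(\alpha^{[1]})=e^\alpha$ and $e_1(\alpha)=\alpha$.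

**Lemma 7.** If $\alpha\in H^2(X,\mathbb Z)/\mathrm{tors}$, then $e_n(\alpha)\in H^{2n}(X^{[n]},\mathbb Z)/\mathrm{tors}$.

**Proof.** The point is that $\alpha$ need not be algebraic, so we work in topological $K$-theory. Let $L$ be a $C^\infty$ complex line bundle whose $c_1(L)$ lifts $\alpha$, and let $u\in K^0_{top}(X^{[n]}\times X)$ be the class of $\mathcal O_n$ via a finite locally free resolution. The projection $\pi$ has compact complex fibres, so it has a Gysin map $\pi_!$ in $K^0_{top}$, and topological Riemann–Roch (equivalently the Atiyah–Singer families index theorem for the twisted Dolbeault operators along the fibres) gives, for $v=\pi_!(u\cdot\rho^*L)$,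
$$\mathrm{ch}(v)=\pi_*\big(\mathrm{ch}(u)\,\rho^*(e^\alpha\,\mathrm{td}(X))\big)=\mathrm{ch}(\alpha^{[n]}).$$
So $e_n(\alpha)$ is the image of the integral class $c_n(v)$. $\square$

**Lemma 8.** Let $M''\in\mathcal H$ have $H^*(X)$ and $H^*(X^{[n]})$ among its direct summands, let $\tilde x\in\mathfrak{hg}(M'')$, and let $\xi$ be its action on $H^2(X,\mathbb Q)$. For $\alpha\in H^2(X,\mathbb Q)$,
$$\tilde x\,e_n(\alpha)=\frac d{dt}\Big|_{t=0}e_n(\alpha+t\,\xi\alpha).$$

**Proof.** We split $e_n$ into homogeneous parts in $\alpha$ and show that each part is a Hodge-type-shifting linear map. Since $\alpha^3=0$, we have $\mathrm{ch}_k(\alpha^{[n]})=\sum_{j=0}^2\varphi_{k,j}(\alpha^{\otimes j})$ with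
$$\varphi_{k,j}:H^2(X,\mathbb Q)^{\otimes j}\to H^{2k}(X^{[n]},\mathbb Q),\quad a_1\otimes\dots\otimes a_j\mapsto\tfrac1{j!}\,\pi_*\Big(\big(\mathrm{ch}(\mathcal O_n)\rho^*\mathrm{td}(X)\big)_{k+2-j}\,\rho^*(a_1\cdots a_j)\Big).$$
The classes $\mathrm{ch}(\mathcal O_n)$ and $\mathrm{td}(X)$ are rational algebraic classes, so their degree $k+2-j$ part has type $(k+2-j,k+2-j)$; and $\pi_*$ lowers types by $(2,2)$. So $\varphi_{k,j}$ shifts Hodge types by $(k-j,k-j)$. Next, $c_n$ is a weighted homogeneous polynomial of degree $n$ in $\mathrm{ch}_1,\dots,\mathrm{ch}_n$, where $\mathrm{ch}_k$ has degree $k$. In a monomial $\prod_i\mathrm{ch}_{k_i}$ with $\sum k_i=n$, choosing the part $\varphi_{k_i,j_i}$ in the $i$-th factor, with $\sum j_i=d$, gives a linear map on $H^2(X,\mathbb Q)^{\otimes d}$ shifting types by $\sum(k_i-j_i)=n-d$. Adding up, the part of $e_n(\alpha)$ of degree $d$ in $\alpha$ is $\Phi_d(\alpha^{\otimes d})$ with $\Phi_d:H^2(X,\mathbb Q)^{\otimes d}\to H^{2n}(X^{[n]},\mathbb Q)$ linear and shifting types by $(n-d,n-d)$. By Fact 4, $\Phi_d$ commutes with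 $\tilde x$, which acts on the source as a derivation. Hence
$$\tilde x\,\Phi_d(\alpha^{\otimes d})=\Phi_d\big(\tilde x\,\alpha^{\otimes d}\big)=\frac d{dt}\Big|_{t=0}\Phi_d\big((\alpha+t\xi\alpha)^{\otimes d}\big).$$
Sum over $d$. $\square$

## 8. The pairing $\int e_n(\alpha)e_n(\gamma)$ is a binomial coefficient

**Proposition 9.** For every connected smooth projective surface $X$, all $\alpha,\gamma\in H^2(X,\mathbb C)$ and all $n\ge0$,
$$B_n(\alpha,\gamma):=\int_{X^{[n]}}e_n(\alpha)\,e_n(\gamma)=\binom{\alpha\cdot\gamma}n,\qquad\binom sn=\frac{s(s-1)\cdots(s-n+1)}{n!}.\tag{2}$$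

For $n=0$ both sides are $1$. For very ample line bundles the formula is a count of points, done in 8.5. Transcendental classes are not limits of such, so we first show, by the method of Ellingsrud–Göttsche–Lehn, J. Algebraic Geom. 10 (2001), that $B_n$ is a universal polynomial in intersection numbers, and then let *other surfaces* determine this polynomial.

### 8.1. The nested Hilbert scheme

**Step 1: construction.** We want a space that maps to both $X^{[n]}\times X$ and $X^{[n+1]}$, in order to pass from $n+1$ to $n$. Let $n\ge0$ and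
$$W=\mathbb P(\mathcal I_{Z_n})=\mathrm{Proj}\,\mathrm{Sym}\,\mathcal I_{Z_n}\xrightarrow{\ \sigma=(\varphi,\rho)\ }X^{[n]}\times X,$$
where from now on $\rho:W\to X$ denotes the second component of $\sigma$. Let $\mathcal L=\mathcal O_{\mathbb P}(1)$ be the universal quotient line bundle of $\sigma^*\mathcal I_{Z_n}$, $\ell=c_1(\mathcal L)$, $j=(\mathrm{id},\rho):W\to W\times X$ and $\varphi_X=\varphi\times\mathrm{id}_X$. Since $\mathcal O_n$ is flat over $X^{[n]}$, the sequence $0\to\mathcal I_{Z_n}\to\mathcal O\to\mathcal O_n\to0$ stays exact under base change, so $\varphi_X^*\mathcal I_{Z_n}$ is the ideal sheaf of the pulled back family $Z_W\subset W\times X$. As $\varphi_X\circ j=\sigma$, we have $j^*\varphi_X^*\mathcal I_{Z_n}=\sigma^*\mathcal I_{Z_n}$. So the universal quotient corresponds by adjunction to a map $\mathcal I_{Z_W}\to j_*\mathcal L$, surjective because $j$ is a closed immersion. Its kernel is an ideal sheaf $\mathcal I_{Z'}$, and $\mathcal O_{Z'}$ is an extension of $\mathcal O_{Z_W}$ by $j_*\mathcal L$; hence it is flat over $W$ of length $n+1$,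 and defines $\psi:W\to X^{[n+1]}$. With $\psi_X=\psi\times\mathrm{id}_X$ there is an exact sequence on $W\times X$:
$$0\to j_*\mathcal L\to\psi_X^*\mathcal O_{n+1}\to\varphi_X^*\mathcal O_n\to0.\tag{3}$$
The points of $W$ are exactly the pairs $Z\subset Z'$ of subschemes of lengths $n,n+1$: given such a pair, $\mathcal I_Z/\mathcal I_{Z'}$ has length one, so it is a one-dimensional quotient of $\mathcal I_Z\otimes k(p)$ for a unique point $p$.

**Step 2: $W$ as a zero scheme.** This bounds dimensions from below and will compute push-forwards. Choose a surjection $\mathcal B\to\mathcal I_{Z_n}$ with $\mathcal B$ locally free on $X^{[n]}\times X$, and let $\mathcal A$ be its kernel, which is flat over $X^{[n]}$. On each fibre $\{Z\}\times X$ we get $0\to\mathcal A_Z\to\mathcal B_Z\to\mathcal I_Z\to0$. The sheaf $\mathcal I_Z$ has homological dimension $\le1$ on the smooth surface $X$ (because $\mathcal O_X/\mathcal I_Z$ has homological dimension $\le2$), so $\mathcal A_Z$ is locally free. Since $\mathcal A$ is flat over $X^{[n]}$ with locally free fibres, it is locally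 free. Let $a$ and $a+1$ be the ranks of $\mathcal A$ and $\mathcal B$. Then $W\subset\mathbb P(\mathcal B)\xrightarrow{p}X^{[n]}\times X$ is the zero scheme of the section of $p^*\mathcal A^\vee(1)$ given by $p^*\mathcal A\to p^*\mathcal B\to\mathcal O(1)$. As $\dim\mathbb P(\mathcal B)=2n+2+a$ and the bundle has rank $a$, every irreducible component of $W$ has dimension $\ge2n+2$.

**Step 3: $W$ is irreducible and generically reduced, of dimension $2n+2$.** We stratify by the length $m$ of $Z$ at $p$; let $W_m\subset W$ be the corresponding locus. Over $\{p\notin Z\}$ the sheaf $\mathcal I_{Z_n}$ is trivial, so $W_0$ is isomorphic to a nonempty open subset of $X^{[n]}\times X$; it is open in $W$, smooth and irreducible of dimension $2n+2$.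

Let $m\ge1$. The punctual Hilbert scheme of length $m$ at a point of a smooth surface has dimension $m-1$ (Briançon), so
$$\dim\{(Z,p):\mathrm{length}_pZ=m\}\le2(n-m)+2+(m-1)=2n+1-m .$$
The fibre of $\sigma$ over $(Z,p)$ is a projective space of dimension $\nu-1$, where $\nu$ is the minimal number of generators of $I=\mathcal I_{Z,p}$ in $\mathcal O=\mathcal O_{X,p}$. We bound $\nu$. Let $e\ge1$ be the order of $I$, i.e. $I\subset\mathfrak m^e$, $I\not\subset\mathfrak m^{e+1}$, and let $f\in I$ have order $e$. Then $R=\mathcal O/f$ is a one-dimensional Cohen–Macaulay local ring. Choose a regular parameter $t\in\mathfrak m$ whose initial form does not divide that of $f$; then $f$ has order $e$ in the discrete valuation ring $\mathcal O/t$, so $\mathrm{length}(\mathcal O/(f,t))=e$, and $t$ is a nonzerodivisor on $R$. Let $J=I/(f)\subset R$. The quotient $R/J=\mathcal O/I$ has finite length, so multiplication by $t$ on it has kernel and cokernel of equal length. The snake lemma for multiplication by $t$ on $0\to J\to R\to R/J\to0$ gives $\mathrm{length}(J/tJ)=\mathrm{length}(R/tR)=e$.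 So $J$ needs at most $e$ generators, and $\nu\le e+1$. As $\mathcal O/I$ surjects onto $\mathcal O/\mathfrak m^e$, we have $m\ge e(e+1)/2\ge e$. Hence $\nu-1\le m$ and $\dim W_m\le2n+1$.

Since all components of $W$ have dimension $\ge2n+2$, none is contained in $\bigcup_{m\ge1}W_m$, so $W$ is the closure of $W_0$, which gives the assertion. In particular $W$ has a fundamental class $[W]$. Its codimension in the smooth variety $\mathbb P(\mathcal B)$ is $a$, the rank of the bundle, and it is generically reduced, so $[W]$ is Poincaré dual to $c_a(p^*\mathcal A^\vee(1))$.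

**Step 4: the degree of $\psi$.** $W$ is irreducible of dimension $2n+2=\dim X^{[n+1]}$. Over a reduced $Z'$, a general point of $X^{[n+1]}$, the fibre of $\psi$ consists of the $n+1$ points $Z=Z'\setminus\{p\}$. So $\psi_*[W]=(n+1)[X^{[n+1]}]$.

### 8.2. Two formulas on $W$

**Lemma 10.** $\sigma_*(\ell^i\cap[W])$ is Poincaré dual to $(-1)^ic_i(\mathcal O_n)$.

**Proof.** Let $h=c_1(\mathcal O_{\mathbb P(\mathcal B)}(1))$, which restricts to $\ell$. Then $\mathcal O(-1)\subset p^*\mathcal B^\vee$ is the tautological line subbundle, so $p_*(h^{a+k})$ is the degree-$k$ part of $c(\mathcal B^\vee)^{-1}$ (zero for $k<0$). With $c_a(p^*\mathcal A^\vee(1))=\sum_qc_q(\mathcal A^\vee)h^{a-q}$ we get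
$$\sigma_*\ell^i=\sum_qc_q(\mathcal A^\vee)\,p_*(h^{a-q+i})=\Big[\frac{c(\mathcal A^\vee)}{c(\mathcal B^\vee)}\Big]_i=(-1)^i\Big[\frac{c(\mathcal A)}{c(\mathcal B)}\Big]_i=(-1)^i\big[c(\mathcal I_{Z_n})^{-1}\big]_i=(-1)^ic_i(\mathcal O_n),$$
the last step because $c(\mathcal I_{Z_n})\,c(\mathcal O_n)=c(\mathcal O)=1$. $\square$

**Lemma 11.** With $\Delta\subset X\times X$ the diagonal, in $H^*(W\times X,\mathbb Q)$
$$\psi_X^*\mathrm{ch}(\mathcal O_{n+1})=\varphi_X^*\mathrm{ch}(\mathcal O_n)+e^\ell\,(\rho\times\mathrm{id})^*\big([\Delta]\,\mathrm{pr}_1^*\mathrm{td}(X)^{-1}\big),\tag{4}$$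
and for every $\alpha\in H^2(X,\mathbb C)$, in $H^*(W,\mathbb C)$
$$\psi^*\mathrm{ch}(\alpha^{[n+1]})=\varphi^*\mathrm{ch}(\alpha^{[n]})+e^\ell\rho^*e^\alpha.\tag{5}$$

**Proof.** $W$ may be singular, so we work in the Grothendieck group of perfect complexes on $W\times X$. It equals that of vector bundles because $W\times X$ is projective, and it carries $\mathrm{ch}$ with values in $H^*(W\times X,\mathbb Q)$. Since $\mathcal O_n$ and $\mathcal O_{n+1}$ are flat over the Hilbert schemes, their pullbacks in (3) are derived pullbacks, and have Chern characters $\varphi_X^*\mathrm{ch}(\mathcal O_n)$ and $\psi_X^*\mathrm{ch}(\mathcal O_{n+1})$. Also $j_*\mathcal L=\mathrm{pr}_W^*\mathcal L\otimes(\rho\times\mathrm{id})^*\mathcal O_\Delta$, because $j(W)$ is the graph of $\rho$; this pullback is derived as well because $\mathcal O_\Delta$ is flat over the first factor. With $\mathrm{ch}(\mathcal O_\Delta)=[\Delta]\,\mathrm{pr}_1^*\mathrm{td}(X)^{-1}$, the exact sequence (3) gives (4).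

Now multiply (4) by the pullback of $e^\alpha\mathrm{td}(X)$ from the factor $X$ and integrate along the fibres of $W\times X\to W$. Since $[\Delta]\,\mathrm{pr}_1^*\mathrm{td}(X)^{-1}\,\mathrm{pr}_2^*(e^\alpha\mathrm{td}(X))=[\Delta]\,\mathrm{pr}_1^*e^\alpha$ and $\mathrm{pr}_{1*}[\Delta]=1$, we get (5). $\square$

### 8.3. The case $n=2$ by hand

Before the general recursion, here is its first instance. Start from $X^{[1]}=X_1$, with new point in $X_0$. Then $W=\mathbb P(\mathcal I_\Delta)$ is the blow-up of $X_1\times X_0$ along the diagonal. By (5), $\psi^*\mathrm{ch}(\alpha^{[2]})=e^{\alpha_1}+e^{\ell+\alpha_0}$, so $\psi^*e_2(\alpha)=\alpha_1(\alpha_0+\ell)$. From $\mathrm{ch}(\mathcal O_\Delta)=[\Delta]+\cdots$ we read $c_1(\mathcal O_\Delta)=0$, $c_2(\mathcal O_\Delta)=-[\Delta]$, so Lemma 10 gives $\sigma_*\ell=0$ and $\sigma_*\ell^2=-[\Delta]$. As $\psi$ has degree $2$,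
$$B_2(\alpha,\gamma)=\frac12\int_W\alpha_1\gamma_1(\alpha_0+\ell)(\gamma_0+\ell)=\frac12\int_{X\times X}\alpha_1\gamma_1\big(\alpha_0\gamma_0-[\Delta]\big)=\frac{(\alpha\cdot\gamma)^2-\alpha\cdot\gamma}2=\binom{\alpha\cdot\gamma}2 .$$
The inhomogeneous term $-\alpha\cdot\gamma$ comes from the diagonal. For larger $n$ we do not carry out the computation; we only use that it *can* be carried out.

### 8.4. Universality

**Lemma 12.** For each $n\ge1$ there is a polynomial $U_n$ over $\mathbb Q$, independent of $(X,\alpha,\gamma)$, such that, with $c_i=c_i(X)$,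
$$B_n(\alpha,\gamma)=U_n(\alpha^2,\ \alpha\gamma,\ \gamma^2,\ \alpha c_1,\ \gamma c_1,\ c_1^2,\ c_2).$$

**Step 1: the recursion.** We set up a class of integrands that is closed under passing from $X^{[n+1]}$ to $X^{[n]}$. On $X^{[n]}\times X^m$, with factors $X_i$ of $X^m$, consider polynomials with rational coefficients in the following *symbols*, all of even degree:
$$\mathrm{ch}_k(\alpha^{[n]}),\quad\mathrm{ch}_k(\gamma^{[n]}),\quad\mathrm{ch}_k(\mathcal O_n)^{(i)},\quad\alpha_i,\quad\gamma_i,\quad c_j(X_i),\quad[\Delta_{ii'}].$$
Here $\mathrm{ch}_k(\mathcal O_n)^{(i)}$ is pulled back from $X^{[n]}\times X_i$; the classes $\alpha_i,\gamma_i,c_j(X_i)$ from $X_i$; and $[\Delta_{ii'}]$ from $X_i\times X_{i'}$. Let $F$ be such a polynomial on $X^{[n+1]}\times X^m$. Put $\Psi=\psi\times\mathrm{id}$ and $\Sigma=\sigma\times\mathrm{id}:W\times X^m\to X^{[n]}\times X_0\times X^m$, the new factor having index $0$. By (4) and (5), $\Psi^*$ replaces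
$$\mathrm{ch}_k(\mathcal O_{n+1})^{(i)}\ \text{ by the degree-}k\text{ part of }\ \Sigma^*\mathrm{ch}(\mathcal O_n)^{(i)}+e^\ell\,\Sigma^*\big([\Delta_{0i}]\,\mathrm{td}(X_0)^{-1}\big),$$
$$\mathrm{ch}_k(\alpha^{[n+1]})\ \text{ by the degree-}k\text{ part of }\ \Sigma^*\mathrm{ch}(\alpha^{[n]})+e^\ell\,\Sigma^*e^{\alpha_0},$$
and likewise for $\gamma$; the remaining symbols become $\Sigma^*$ of the symbols of the same name. Hence $\Psi^*F=\sum_k\ell^k\,\Sigma^*F_k$, with $F_k$ polynomials in the symbols on $X^{[n]}\times X^{m+1}$, formally determined by $F$. By $\psi_*[W]=(n+1)[X^{[n+1]}]$, the projection formula and Lemma 10,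
$$\int_{X^{[n+1]}\times X^m}F=\frac1{n+1}\int_{[W]\times X^m}\Psi^*F=\frac1{n+1}\int_{X^{[n]}\times X^{m+1}}\sum_k(-1)^kc_k(\mathcal O_n)^{(0)}F_k.\tag{6}$$
As $c_k(\mathcal O_n)^{(0)}$ is a universal polynomial in the $\mathrm{ch}_q(\mathcal O_n)^{(0)}$, the new integrand is again a polynomial in the symbols.

**Step 2: descent to powers of $X$.** The purpose is to remove the Hilbert scheme. Start with $F=c_n(\alpha^{[n]})c_n(\gamma^{[n]})$ on $X^{[n]}$, with $m=0$, and apply (6) $n$ times down to $X^{[0]}=\mathrm{pt}$, where $\mathcal O_0=0$ and $\mathrm{ch}(\alpha^{[0]})=\mathrm{ch}(\gamma^{[0]})=0$. This gives $B_n(\alpha,\gamma)=\int_{X^n}G$, with $G$ a universal polynomial in $\alpha_i,\gamma_i,c_j(X_i),[\Delta_{ii'}]$.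

**Step 3: removal of diagonals.** It remains to express $\int_{X^n}G$ by numbers on $X$. If a monomial of $G$ contains a factor $[\Delta_{ii'}]$, its integral equals the integral over $\Delta_{ii'}\cong X^{n-1}$ of the restriction of the remaining factors. Restriction identifies the index $i'$ with $i$ in all symbols and replaces further factors $[\Delta_{ii'}]$ by $c_2(X_i)$ (self-intersection formula: the normal bundle of the diagonal is the tangent bundle). Repeating this, each monomial becomes a product of integrals over $X$ of monomials in $\alpha,\gamma,c_1,c_2$. Such an integral is zero unless the monomial has complex degree $2$, and then it is one of the seven listed numbers. $\square$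

### 8.5. Very ample classes

**Lemma 13.** If $L,M$ are very ample line bundles on $X$, then $B_n(c_1(L),c_1(M))=\binom{L\cdot M}n$.

**Proof.** By Bertini choose smooth curves $C\in|L|$, $D\in|M|$ meeting transversally in $d=L\cdot M$ points. We saw in Section 7 that $e_n(c_1(L))=c_n(L^{[n]})$. The section of $L$ defining $C$ induces a section of $L^{[n]}$, whose value at $Z$ is the restriction of that section to $Z$. Its zero scheme represents the families $Z$ with $Z\subset C$, so it is $\mathrm{Hilb}^n(C)=\mathrm{Sym}^nC$, smooth of dimension $n$, i.e. of codimension $n$, the rank of $L^{[n]}$. So $e_n(c_1(L))=[\mathrm{Hilb}^n(C)]$, and likewise $e_n(c_1(M))=[\mathrm{Hilb}^n(D)]$. The scheme-theoretic intersection of these is $\mathrm{Hilb}^n(C\cap D)$, which consists of $\binom dn$ reduced points since $C\cap D$ is $d$ reduced points. So two smooth subvarieties of complementary dimension meet in a reduced finite scheme, i.e. transversally, and $B_n=\binom dn$. $\square$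

### 8.6. Density, and the end of the proof of Proposition 9

**Step 1: algebraic classes.** We extend Lemma 13 from very ample classes to all of $NS(X)_{\mathbb C}$. Fix $X$ and an ample class $H$. For $E\in NS(X)$ the classes $E+mH$ and $mH$ are represented by very ample line bundles for $m\gg0$. So very ample classes span $NS(X)_{\mathbb Q}$, and we can choose a basis $A_1,\dots,A_\varrho$ of very ample classes. All $\sum m_iA_i$ with integers $m_i\ge1$ are very ample, and they are Zariski dense in $NS(X)_{\mathbb C}$. Both $B_n(\alpha,\gamma)$ and $\binom{\alpha\cdot\gamma}n$ are polynomial in $(\alpha,\gamma)$. So with Lemma 12,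
$$U_n(\alpha^2,\alpha\gamma,\gamma^2,\alpha c_1,\gamma c_1,c_1^2,c_2)=\binom{\alpha\cdot\gamma}n\quad\text{for every }X\text{ and all }\alpha,\gamma\in NS(X)_{\mathbb C}.$$

**Step 2: enough surfaces.** We show that the seven arguments of $U_n$ take a Zariski dense set of values. Let $X$ be the blow-up of $C_1\times C_2$ in $r\ge1$ points, with $g(C_1)=2$, $g(C_2)=k+1$, $k\ge1$. For $C_1\times C_2$ we have $c_1^2=2(-2)(-2k)=8k$ and $c_2=(-2)(-2k)=4k$; so for $X$, $c_1^2=8k-r$ and $c_2=4k+r$. Assume $r\ne8k$. The space $NS(X)_{\mathbb C}$ is nondegenerate of dimension $\ge3$ (two fibre classes and the exceptional curves) and $K^2\ne0$, so $NS(X)_{\mathbb C}=\mathbb CK\oplus K^\perp$ with $K^\perp$ nondegenerate of dimension $\ge2$. Every complex symmetric $2\times2$ matrix has the form $Q^TQ$ (diagonalize it by congruence and take square roots), hence is the Gram matrix of two vectors of $K^\perp$. Write $\alpha=aK+\alpha'$, $\gamma=bK+\gamma'$ with $\alpha',\gamma'\in K^\perp$. Then $\alpha c_1=-aK^2$ and $\gamma c_1=-bK^2$ are arbitrary, and after $a,b$ are chosen,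 the Gram matrix of $\alpha',\gamma'$ can be chosen to give $\alpha^2,\alpha\gamma,\gamma^2$ any prescribed values. So $(\alpha^2,\alpha\gamma,\gamma^2,\alpha c_1,\gamma c_1)$ takes all values in $\mathbb C^5$. The pairs $(8k-r,4k+r)$ with $k,r\ge1$, $r\ne8k$, are the image under an invertible linear map (determinant $12$) of the positive integer points off a line, so they are Zariski dense in $\mathbb C^2$. Therefore $U_n(y_1,\dots,y_7)=\binom{y_2}n$ identically.

Inserting this in Lemma 12 gives (2) for every connected $X$ and all $\alpha,\gamma\in H^2(X,\mathbb C)$. $\square$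

## 9. Denominators $1/n$: proof of Theorem 1

**Example.** Let us first see the obstruction by hand for $E=\mathbb C/\mathbb Z[i]$, $X=E\times E$ and $n=2$. Let $P_1=H^1(E)$, $P_2=\mathbb Z(1)$, $P_3=\mathbb Z(-1)$, $M_0=H^*(X)$ and $M'=M_0\oplus P_1\oplus P_2\oplus P_3$. By Fact 5 there is $x\in\mathfrak{hg}(M')$ lifting $J\in\mathfrak{hg}(H^1(E))$; it is $0$ on $P_2$ and $P_3$, so $xP_i\subset P_i$. Let $a_1,b_1,a_2,b_2$ be the pullbacks of $a,b$ from the two factors; $\int a_1b_1a_2b_2=1$. Pullbacks and cup products are equivariant by Fact 4, so $xa_i=b_i$, $xb_i=-a_i$, and $x$ acts on $H^2(X,\mathbb Q)$ as a derivation $\xi$. Take $\alpha=a_1a_2$ and $\gamma=a_1b_2$. Then $\alpha\cdot\gamma=0$, $\xi\alpha=b_1a_2+a_1b_2$ and $c=\xi\alpha\cdot\gamma=\int b_1a_2a_1b_2=\int a_1b_1a_2b_2=1$. Suppose $[H^*(X^{[2]})]$ were in the subring of $A$ generated by $[P_1],[P_2],[P_3]$. Proposition 6 would give a lift $\tilde x$ preserving $H^*(X^{[2]})$. By Lemma 7, $\int(\tilde x\,e_2(\alpha))e_2(\gamma)$ would be an integer; but by Lemma 8 and (2) it equals $\frac d{dt}|_{t=0}\binom t2=-\frac12$.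 So $[H^*(X^{[2]})]$ is not in this subring, although all $[H^*(X^m)]$ are, by Künneth. Since $\mu([X])$ and $\mu(\mathbb L)$ are in it, (1) shows that $\mu([\mathrm{Sym}^2X])$ is not.

Adding finitely many generators can remove the denominator $2$; the general proof lets $n$ grow.

**Proof of Theorem 1.** Suppose all $[\mathrm{Sym}^nX]$ lie in a finitely generated subring of $\mathcal M_{\mathbb C}$. Enlarge it to contain $\mathbb L$, and let $R\subset A$ be its image under $\mu$.

**Step 1: pass to Hilbert schemes.** This replaces the singular $\mathrm{Sym}^nX$ by varieties whose $\mu$ is an honest lattice. By (1), $[X^{[n]}]$ is a polynomial in $\mathbb L$ and the $[\mathrm{Sym}^aX]$, so $[H^*(X^{[n]})]=\mu([X^{[n]}])\in R$ for all $n$. Write the finitely many generators of $R$ as differences of classes of objects, and let $P_1,\dots,P_r$ be all the objects occurring. Every element of $R$ is $[P]-[Q]$ with $P,Q$ finite direct sums of tensor products of the $P_i$. Let $M_0=H^*(X)$ and $M'=M_0\oplus\bigoplus P_i$.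

**Step 2: choose $x$.** We want one operator that preserves all $P_i$ and moves $H^2(X)$; this is where $p_g>0$ enters. The element $z\in U(1)$ acts on $H^{2,0}(X)\ne0$ by $z^2$. So $\mathrm{Hg}(H^2(X))$ is infinite, hence of positive dimension, and $\mathfrak{hg}(H^2(X))\ne0$. As $H^2(X)$ is a direct summand of $M'$, Fact 5 gives $x\in\mathfrak{hg}(M')$ whose action $\xi$ on $H^2(X,\mathbb Q)$ is nonzero. Replacing $x$ by a positive integer multiple, we may assume $xP_i\subset P_i$ for all $i$.

**Step 3: choose $\alpha,\gamma$.** We look for integral classes with $\alpha\cdot\gamma=0$ whose pairing changes to first order along $\xi$. By Fact 4 applied to the cup product form $H^2\otimes H^2\to\mathbb Q$, which is nondegenerate, $\xi$ is skew: $\xi u\cdot v+u\cdot\xi v=0$. If $\xi v\in\mathbb Qv$ for all $v$, then $\xi$ would be a scalar and, being skew, zero. So, after scaling, there is $\alpha\in H^2(X,\mathbb Z)/\mathrm{tors}$ with $\xi\alpha\notin\mathbb Q\alpha=(\alpha^\perp)^\perp$. Hence some $\gamma\in\alpha^\perp$ has $\xi\alpha\cdot\gamma\ne0$; scale it to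 be integral. Thus $\alpha\cdot\gamma=0$ and $c:=\xi\alpha\cdot\gamma\in\mathbb Q\setminus\{0\}$.

**Step 4: contradiction for large $n$.** Choose an integer $n>|c|$, so that $0<|c/n|<1$ and $c/n\notin\mathbb Z$. By Proposition 6 with $N=H^*(X^{[n]})$ and $m=1$ there are $S$ and a lift $\tilde x\in\mathfrak{hg}(M'\oplus N\oplus S)$ of $x$ with $\tilde xN\subset N$. By Lemma 7, $e_n(\alpha),e_n(\gamma)\in N$. So $\tilde x\,e_n(\alpha)$ is an integral class in $H^{2n}(X^{[n]},\mathbb Q)$, and $\int_{X^{[n]}}(\tilde x\,e_n(\alpha))\,e_n(\gamma)\in\mathbb Z$. But $\tilde x$ lifts $x$, so it acts on $H^2(X,\mathbb Q)$ by $\xi$, and Lemma 8 and Proposition 9 give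
$$\int_{X^{[n]}}(\tilde x\,e_n(\alpha))\,e_n(\gamma)=\frac d{dt}\Big|_{t=0}B_n(\alpha+t\xi\alpha,\gamma)=\frac d{dt}\Big|_{t=0}\binom{tc}n=\frac{(-1)^{n-1}}n\,c\notin\mathbb Z.\tag{7}$$
This is a contradiction. $\blacksquare$

The order of choices matters: $x$ depends only on the $P_i$, then $\alpha,\gamma,c$ on $x$, and only then $n$ on $c$.

## 10. Open surfaces, other base fields, and products with $\mathbb A^m$ and $\mathbb P^m$

### 10.1. Theorem 2, part 1

**Step 1: reduction to $k=\mathbb C$.** Hodge theory needs complex varieties. Suppose $gZ_X=f$ over $\mathcal M_k\otimes\mathbb Q$. This is a countable set of equations, each involving finitely many varieties and relations. So $X$, the coefficients of $f$ and $g$, and all these equations are defined over a countable subfield $k_\infty\subset k$. Embed $k_\infty\hookrightarrow\mathbb C$ and base change. Base change is compatible with $\mathrm{Sym}^n$ (characteristic $0$), so we get a rational zeta function over $\mathcal M_{\mathbb C}\otimes\mathbb Q$. The hypothesis is preserved, since geometric irreducible components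 and the $p_g$ of their smooth projective models are unchanged under extension of algebraically closed fields of characteristic $0$. So let $k=\mathbb C$. We only use that the coefficients of $Z_X$ lie in a finitely generated $\mathbb Q$-subalgebra of $\mathcal M_{\mathbb C}\otimes\mathbb Q$.

**Step 2: reduction to smooth projective surfaces.** The aim is to replace $X$ by compact smooth models, at the cost of curves and points. We may assume $X$ reduced. Choose disjoint smooth irreducible open $U_i\subset X$, one in each $2$-dimensional component, and smooth projective surfaces $S_i\supset U_i$ with $U_i$ dense in $S_i$, numbered so that $p_g(S_1)>0$. The sets $Y=X\setminus\bigsqcup U_i$ and $Y_i=S_i\setminus U_i$ have dimension $\le1$. From $Z_X=Z_Y\prod Z_{U_i}$ and $Z_{S_i}=Z_{U_i}Z_{Y_i}$ we get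
$$Z_X\prod_iZ_{Y_i}=Z_Y\prod_iZ_{S_i}.$$
If $gZ=f$ with $g(0)=Z(0)=1$, then $f(0)=1$ and $fZ^{-1}=g$, so $Z^{-1}$ is rational too. Every variety of dimension $\le1$ is cut into points and smooth curves, and each smooth curve is a smooth projective curve minus points. So by Section 2, $Z$ and $Z^{-1}$ are rational over $K_0(\mathrm{Var}_{\mathbb C})$ for every variety of dimension $\le1$. Hence the coefficients of $\prod_iZ_{S_i}(T)=Z_X\,Z_Y^{-1}\prod_iZ_{Y_i}$ lie in a finitely generated $\mathbb Q$-subalgebra, which we enlarge to contain $\mathbb L$.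

**Step 3: pass to Hilbert schemes.** As before we want smooth projective varieties. Formula (1) says $\sum_n[S_i^{[n]}]T^n=\prod_{k\ge1}Z_{S_i}(\mathbb L^{k-1}T^k)$, because $\sum_k(k-1)a_k=n-\sum_ka_k$. Taking the product over $i$,
$$\prod_i\sum_n[S_i^{[n]}]T^n=\prod_{k\ge1}\Big(\prod_iZ_{S_i}\Big)(\mathbb L^{k-1}T^k)$$
has coefficients in our subalgebra. The coefficient of $T^n$ is the class of the smooth projective variety $V_n=\bigsqcup_{\sum n_i=n}\prod_iS_i^{[n_i]}$, which has $S_1^{[n]}$ as a connected component.

**Step 4: conclusion.** Here the integer $m$ in Proposition 6 is used. Choose $P_1,\dots,P_r\in\mathcal H$ such that the images in $A\otimes\mathbb Q$ of the finitely many generators are rational combinations of the $[P_i]$. Then $[H^*(V_n)]$ is, in $A\otimes\mathbb Q$, a rational polynomial in the $[P_i]$. After multiplication by a positive integer $m$ that clears denominators and torsion, $m[H^*(V_n)]=[P]-[Q]$ in $A$ with $P,Q$ finite direct sums of tensor products of the $P_i$. Repeat Steps 2 to 4 of Section 9 with $X$ replaced by $S_1$, $M_0=H^*(S_1)$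 and $N=H^*(V_n)$. Proposition 6 gives $\tilde xN\subset N$. Since $H^*(S_1^{[n]})$ is a direct summand of $N$ in $\mathcal H$ and $\tilde x$ commutes with the projection, $\tilde x$ preserves $H^*(S_1^{[n]})$. This contradicts (7) for $S_1$. Finally, rationality over $\mathcal M_k$ would imply rationality over $\mathcal M_k\otimes\mathbb Q$. $\square$

### 10.2. Theorem 2, part 2

**Step 1: $S\times\mathbb A^m$.** By Totaro's lemma, $Z_{S\times\mathbb A^m}(T)=Z_S(\mathbb L^mT)$. Because $\mathbb L$ is invertible in $\mathcal M_{\mathbb C}$, this is rational if and only if $Z_S$ is, and Theorem 1 applies.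

**Step 2: set-up for $S\times\mathbb P^m$.** Decomposing $\mathbb P^m$ into affine spaces, $Z_{S\times\mathbb P^m}(T)=\prod_{i=0}^mZ_S(\mathbb L^iT)$. We have to extract $Z_S$ from this product, and weights allow it. Suppose the product is rational. Then the images under $\mu$ of its coefficients lie in a subring $A'\subset A$ generated by finitely many classes $[P_i]$. Decomposing by weights and adding generators, we may take the $P_i$ pure, with $\mathbb Z(1)$ and $\mathbb Z(-1)$ among them. Since $\Lambda=\bigoplus_w\Lambda^w$ for each object, $A=\bigoplus_wA_w$ is graded by weight, and $A'$, being generated by homogeneous elements, is a graded subring. Write $\mathbb L$ also for $\mu(\mathbb L)=[\mathbb Z(-1)]\in A'$, of weight $2$.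

**Step 3: $s_n:=\mu([\mathrm{Sym}^nS])\in A'$ for all $n$.** This recovers the hypothesis of the argument in Section 9. We use induction on $n$; the case $n=0$ is clear. For $n\ge1$ the $n$-th coefficient of the product is $\sum_{n_0+\dots+n_m=n}\prod_i\mathbb L^{in_i}s_{n_i}$, which is $s_n\sum_{i=0}^m\mathbb L^{in}$ plus an integral polynomial in $\mathbb L,s_1,\dots,s_{n-1}$. So $b:=s_n\sum_{i=0}^m\mathbb L^{in}\in A'$. Comparing components of weight $w$,
$$s_n^w=b^w-\sum_{i=1}^m\mathbb L^{in}\,s_n^{\,w-2in}.$$
As $s_n$ has finitely many nonzero weight components, $s_n^w=0$ for $w\ll0$, and the components on the right have weight $<w$. Induction on $w$ gives $s_n^w\in A'$ for all $w$, so $s_n\in A'$.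

**Step 4: conclusion.** By (1), $[H^*(S^{[n]})]\in A'$ for all $n$. Steps 2 to 4 of Section 9, with $X=S$ and with the generators $[P_i]$ of $A'$, lead to the contradiction (7). For $m\ge0$ the variety $S\times\mathbb P^m$ is smooth projective of dimension $m+2$, so every dimension $\ge2$ occurs. $\square$
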